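\title{Disjoint tilings of Hilbert and reflexive spaces by convex bodies are trivial}

\begin{abstract}
We show that a real Hilbert space cannot be partitioned into two or more closed convex sets with nonempty interior. In particular, $\ell_2(\mathfrak c)$ has no disjoint tiling by bounded convex bodies. The same holds, in a local form, in every reflexive Banach space, while $Y\oplus_1\ell_1(\mathfrak c)$ is partitioned by closed unit balls for every Banach space $Y$ of density at most $\mathfrak c$. The proof combines the Baire category theorem with Fr\'echet differentiability of gauges: near one point we find a sequence of tiles whose normals impose incompatible conditions on the position of the later tiles.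
\end{abstract}

\section{Introduction}

A \emph{convex body} in a normed space $X$ is a closed convex set with nonempty interior. A \emph{tiling} of $X$ is a family of convex bodies, the \emph{tiles}, that cover $X$ and have mutually disjoint interiors. A tiling is \emph{disjoint} if the tiles themselves are pairwise disjoint, that is, if it is a partition of $X$ into convex bodies. The family $\{X\}$ is the \emph{trivial} disjoint tiling.

In the tilings that come to mind first, such as cubes in $\mathbb R^n$ or the two closed half-spaces bounded by a hyperplane, neighboring tiles share boundary points. Disjointness forbids this, and connectedness makes it a severe requirement: a finite partition of $X$ into closed sets has one member. By a result of Klee, a nontrivial disjoint tiling is possible only if the density of $X$, the least cardinality of a dense subset, is at least $\mathfrak c=2^{\aleph_0}$. At density $\mathfrak c$ this obstruction disappears, and $\ell_1(\mathfrak c)$ is indeed partitioned by closed unit balls, a fact also due to Klee. Both facts are proved in Section~\ref{sec:klee}. Write $\ell_2(\mathfrak c)$ for the Hilbert space $\ell_2(\Gamma)$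 with $|\Gamma|=\mathfrak c$. The following question is taken from De Bernardi, Russo and Somaglia \cite{DRS}.

\begin{quote}
\emph{Does $\ell_2(\mathfrak c)$ have a disjoint tiling by bounded convex bodies?}
\end{quote}

The example of $\ell_1(\mathfrak c)$ suggests a positive answer: there is enough room, and the tiles may have any shapes and sizes. The answer is nevertheless negative, and neither boundedness nor the density plays a role.

\begin{theorem}\label{thm:hilbert}
Let $X$ be a real Hilbert space. Every partition of $X$ into convex bodies is $\{X\}$. In particular, $\ell_2(\mathfrak c)$ has no disjoint tiling by bounded convex bodies.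
\end{theorem}

The obstruction is local, and it persists in reflexive spaces.

\begin{theorem}\label{thm:reflexive}
Let $X$ be a reflexive real Banach space, let $\Omega\subset X$ be nonempty, open and connected, and let $\mathcal T$ be a partition of $\Omega$ into convex sets that are relatively closed in $\Omega$ and have nonempty interior. Then $\mathcal T=\{\Omega\}$.
\end{theorem}

\begin{corollary}\label{cor:dense}
If $\mathcal T$ is any tiling of a reflexive space, then the set of points lying in at least two tiles is dense in $\bigcup_{T\in\mathcal T}\partial T$.
\end{corollary}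

\begin{proposition}\label{prop:l1}
For every Banach space $Y$ of density at most $\mathfrak c$, the space $Y\oplus_1\ell_1(\mathfrak c)$ has a disjoint tiling by closed balls of radius $1$.
\end{proposition}

Theorem~\ref{thm:hilbert} is the case $\Omega=X$ of Theorem~\ref{thm:reflexive} for Hilbert spaces. The two proofs share Sections~\ref{sec:gauges}--\ref{sec:chains} and differ in the last step. In a Hilbert space this step is a finite computation (Section~\ref{sec:hilbert}); in a reflexive space it uses weak compactness (Section~\ref{sec:reflexive}). Section~\ref{sec:model} explains the method on tilings by unit balls, and Section~\ref{sec:hyp} discusses the hypotheses.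

All spaces are real; a complex Hilbert space is regarded as a real one. We write $B(x,\rho)$ and $\overline B(x,\rho)$ for the open and the closed ball, and $\langle n,x\rangle$ or $n(x)$ for the value of $n\in X^*$ at $x\in X$.

\section{The density bound and the tilings of $\ell_1$-sums}\label{sec:klee}

We first give a short argument for the density bound. The set $K$ below, made of the points interior to no piece, is the one-dimensional version of the set on which the main proof takes place.

Let $\mathcal T$ be a nontrivial disjoint tiling of a normed space $X$, and let $a,b$ lie in different tiles. The nonempty sets among $\{t\in[0,1]:a+t(b-a)\in T\}$, $T\in\mathcal T$, are closed intervals, possibly single points, and they partition $[0,1]$ into at least two pieces. Let $K$ be the set of points of $[0,1]$ that lie in the interior, relative to $[0,1]$, of no piece. Then $K$ is compact, and $K\neq\emptyset$ because $[0,1]$ is connected. It has no isolated point. Indeed, suppose that $t\in K$ and that the intervals $(t-\varepsilon,t)\cap[0,1]$ and $(t,t+\varepsilon)\cap[0,1]$ miss $K$. Each of them, if nonempty, is connected and covered by the disjoint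 relative interiors, so it lies in one piece; this piece is closed, so it contains $t$. Hence the piece containing $t$ contains a relative neighborhood of $t$, contrary to $t\in K$. Thus $K$ is a nonempty perfect set and $|K|=\mathfrak c$. A piece meets $K$ at most in its two endpoints, so there are $\mathfrak c$ pieces and at least $\mathfrak c$ tiles. A dense subset of $X$ meets each of their disjoint interiors, so it has at least $\mathfrak c$ points.

When $\mathfrak c$ coordinates are available and the norm is additive in them, a greedy transfinite construction succeeds. Recall that $Y\oplus_1\ell_1(\Gamma)$ is the product with norm $\|(y,u)\|=\|y\|+\sum_{\xi\in\Gamma}|u(\xi)|$.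

\begin{proof}[Proof of Proposition~\ref{prop:l1}]
Let $|\Gamma|=\mathfrak c$ and $Z=Y\oplus_1\ell_1(\Gamma)$. For $z=(y,u)\in Z$ let $\operatorname{supp}z=\{\xi:u(\xi)\ne0\}$, a countable set, and for $\xi\in\Gamma$ let $e_\xi\in Z$ be the unit vector of the coordinate $\xi$. The only property of the norm that we use is
\begin{equation}\label{eq:additive}
\|z+\tau e_\xi\|=\|z\|+|\tau|\qquad(\xi\notin\operatorname{supp}z,\ \tau\in\mathbb R).
\end{equation}
The space $Z$ has a dense subset of cardinality $\mathfrak c$, and every point is the limit of a sequence from it, so $|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Hence $|Z|=\mathfrak c$, and we write $Z=\{x_\alpha:\alpha<\mathfrak c\}$, where each ordinal $\alpha<\mathfrak c$ has fewer than $\mathfrak c$ predecessors.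

By recursion on $\alpha$ we define a center $c_\alpha$ or leave it undefined. If $x_\alpha\in\overline B(c_\beta,1)$ for some defined $c_\beta$ with $\beta<\alpha$, leave $c_\alpha$ undefined. Otherwise consider the union of $\operatorname{supp}x_\alpha$ and the sets $\operatorname{supp}c_\beta$, $\beta<\alpha$. It is a union of fewer than $\mathfrak c$ countable sets, so it has fewer than $\mathfrak c$ elements. Choose $\xi\in\Gamma$ outside it and put $c_\alpha=x_\alpha+e_\xi$. Then $x_\alpha\in\overline B(c_\alpha,1)$, and by \eqref{eq:additive}
\[
\|c_\alpha-c_\beta\|=\|x_\alpha-c_\beta\|+1>2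
\]
for every defined $c_\beta$ with $\beta<\alpha$. So the closed unit balls about the centers cover $Z$, and they are pairwise disjoint because their centers are more than $2$ apart.
\end{proof}

In $\ell_2(\Gamma)$ the same recipe gives only $\|c_\alpha-c_\beta\|^2=\|x_\alpha-c_\beta\|^2+1>2$, which does not separate unit balls. The next section shows that this is not a defect of the recipe.

\section{A model case: unit balls in a Hilbert space}\label{sec:model}

Let $H\ne\{0\}$ be a Hilbert space. We show by hand that $H$ is not partitioned by closed unit balls.

Suppose it is. Let $T=\overline B(y,1)$ be a tile, $p$ a point with $\|p-y\|=1$, and $n=p-y$ the outer normal of $T$ at $p$. Let $T'=\overline B(y',1)$ be another tile that meets $B(p,\delta)$, and let $v=y'-p$. Then $\|v\|<1+\delta$. Also $\|v+n\|=\|y'-y\|>2$, since otherwise the midpoint of $y$ and $y'$ lies in both tiles. Expanding $\|v+n\|^2>4$ gives $2\langle n,v\rangle>3-\|v\|^2$, and therefore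
\begin{equation}\label{eq:model}
\langle n,v\rangle>1-\delta-\tfrac12\delta^2,\qquad \|v-n\|^2=\|v\|^2-2\langle n,v\rangle+1<2\|v\|^2-2<4\delta+2\delta^2 .
\end{equation}
For $\delta=1/5$ the last bound is less than $1$. So the centers of any two tiles other than $T$ that meet $B(p,1/5)$ are less than $2$ apart, which means that there is at most one such tile $T'$. The ball $B(p,1/5)$ contains $p\in T$ and the points $p+tn\notin T$ for small $t>0$. It is therefore partitioned into two nonempty relatively closed sets, which contradicts connectedness.

What survives for general tiles? Suppose for the moment that every tile $T$ near $p$ contains a ball $\overline B(y_T,r)$ with $\|y_T-p\|\le R$, for fixed $r$ and $R$; the Baire category theorem provides a substitute for this assumption (Section~\ref{sec:baire}). The first inequality in \eqref{eq:model} survives if $p$ is a smooth boundary point of $T$: a tile $T'$ passing very near $p$ lies essentially on the outer side of the tangent hyperplane, so $v=y_{T'}-p$ satisfies $\langle n,v\rangle\ge r/2$ (Lemma~\ref{lem:outer}). The second inequality is lost, because $\|v\|$ is bounded by $R$ rather than by a number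 close to $r$. If $R\ge 3r$ and $(e_i)$ is an infinite orthonormal sequence orthogonal to $n$, the vectors $v_i=rn+2re_i$ satisfy $\langle n,v_i\rangle=r$ and $\|v_i\|\le R$, and the balls $\overline B(p+v_i,r)$ are pairwise disjoint. One normal leaves room for infinitely many tiles.

The remedy is to use many normals. Suppose that near $p$ we find tiles $T_1,\dots,T_k$ with smooth boundary points and normals $n_1,\dots,n_k$, each point much closer to the previous one than the scale at which the previous estimate applies, and then one more tile. The vector $v$ pointing to the center of the last tile satisfies $\langle n_i,v\rangle\ge r/2$ for all $i\le k$. If the normals were orthonormal, Bessel's inequality would give $R^2\ge\|v\|^2\ge kr^2/4$, which is false for $k>4R^2/r^2$. So the task is to force the normals apart.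

We have some control over the next normal. In the model, the point of $T'$ nearest to $p$ has normal $-v/\|v\|$, which by \eqref{eq:model} makes an obtuse angle with $n$. In general, choose a direction $w$ pointing out of $T$ at $p$, and find a tile $T'$ that contains a point almost on the ray $p+tw$, $t>0$. By disjointness $T'$ does not contain $p$. So moving from $p$ along $w$ means moving toward $T'$, and a suitable normal $n'$ of $T'$ satisfies $\langle n',w\rangle\le\varepsilon$ (Lemma~\ref{lem:turn}). This is one inequality per step, for one vector $w$ of our choice. The last step of the proof consists of choosing the vectors $w$ well.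

\section{Gauges and Fr\'echet differentiability}\label{sec:gauges}

To speak of smooth boundary points of a convex set, we describe the set by a convex function. Let $C\subset X$ be convex with $\overline B(y,r)\subset C$, $r>0$. The \emph{gauge} of $C$ with center $y$ is
\[
\gamma(x)=\inf\{t>0:\ y+(x-y)/t\in C\}\qquad(x\in X).
\]

\begin{lemma}\label{lem:gauge}
\begin{enumerate}
\item[(a)] The function $u\mapsto\gamma(y+u)$ is positively homogeneous and subadditive, and $0\le\gamma(x)\le\|x-y\|/r$. Hence $\gamma$ is convex and $\frac1r$-Lipschitz on $X$.
\item[(b)] $\operatorname{int}C=\{\gamma<1\}$, $\ C\subset\{\gamma\le1\}$, and $C\subset\overline{\operatorname{int}C}$.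
\item[(c)] If $C\subset\Omega$ is relatively closed in $\Omega$ and $x\in\Omega$, then $x\in C$ if and only if $\gamma(x)\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Homogeneity is read off the definition, and the upper bound holds since $y+(x-y)/t\in\overline B(y,r)$ for $t\ge\|x-y\|/r$. If $y+u/s$ and $y+u'/t$ lie in $C$, so does their convex combination with weights $\frac s{s+t}$ and $\frac t{s+t}$, which is $y+(u+u')/(s+t)$; this gives subadditivity. Convexity follows from the two properties, and $\gamma(x)-\gamma(x')\le\gamma(y+x-x')\le\|x-x'\|/r$.

(b) If $\gamma(x)<1$, then $y+(x-y)/t\in C$ for some $t<1$, and $x$ lies on the segment from $y$ to this point, so $x\in C$. Thus the open set $\{\gamma<1\}$ lies in $\operatorname{int}C$. If $x\in\operatorname{int}C$, then $y+(x-y)/t\in C$ for some $t<1$, so $\gamma(x)<1$. If $x\in C$, then $t=1$ gives $\gamma(x)\le1$, and the points $y+\lambda(x-y)$, $0<\lambda<1$, have gauge $\lambda\gamma(x)<1$ and tend to $x$ as $\lambda\uparrow1$.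

(c) By (b), only the case $\gamma(x)=1$ remains. Then the points $y+\lambda(x-y)$, $0<\lambda<1$, lie in $C$ and tend to $x\in\Omega$, so $x\in C$.
\end{proof}

A function $g\colon X\to\mathbb R$ is \emph{Fr\'echet differentiable} at $x$ with derivative $f\in X^*$ if
\[
\omega(\tau)=\sup_{\|u\|\le1}\frac{|g(x+\tau u)-g(x)-\tau f(u)|}{\tau}\longrightarrow0\qquad(\tau\downarrow0).
\]
If $g$ is also convex, then $g(x+tu)-g(x)\le t\,(g(x+u)-g(x))$ for $0<t\le1$; dividing by $t$ and letting $t\downarrow0$ gives the \emph{subgradient inequality}
\begin{equation}\label{eq:subgrad}
g(x')\ge g(x)+f(x'-x)\qquad(x'\in X).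
\end{equation}
The one non-elementary fact that we use is the following theorem of Asplund; see Phelps \cite{Phelps}.

\begin{theorem}[Asplund]\label{thm:asplund}
Reflexive Banach spaces, in particular Hilbert spaces, are Asplund spaces: every continuous convex function on such a space is Fr\'echet differentiable at the points of a dense set.
\end{theorem}

This dense set need not meet the level set $\{\gamma=1\}$ a priori, but homogeneity moves points of differentiability along rays from $y$.

\begin{lemma}\label{lem:ray}
Let $\gamma$ be Fr\'echet differentiable at $x$ with derivative $f$, and let $\gamma(x)>0$. Put $p=y+(x-y)/\gamma(x)$. Then $\gamma$ is Fr\'echet differentiable at $p$ with the same derivative $f$, and $\gamma(p)=f(p-y)=1$.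
\end{lemma}

\begin{proof}
Let $\lambda=1/\gamma(x)$. By homogeneity $\gamma(p)=1$ and $\gamma(p+\tau u)=\lambda\gamma(x+\frac\tau\lambda u)$. Hence $\gamma(p+\tau u)-\gamma(p)-\tau f(u)$ equals $\lambda$ times the same expression at $x$ with $\tau/\lambda$ in place of $\tau$, and the modulus at $p$ is $\omega(\tau/\lambda)$. Differentiating $\gamma(p+t(p-y))=1+t$ at $t=0$ gives $f(p-y)=1$.
\end{proof}

We also use the Hahn--Banach separation theorem in this form: if $A,A'$ are disjoint nonempty convex sets and $\operatorname{int}A\neq\emptyset$, there is $h\in X^*$ with $\|h\|=1$ and $\sup_Ah\le\inf_{A'}h$.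

\section{Large tiles and smooth triples}\label{sec:baire}

From here through Section~\ref{sec:chains}, $X$, $\Omega$ and $\mathcal T$ are as in Theorem~\ref{thm:reflexive}, members of $\mathcal T$ are called tiles, and we assume for contradiction that
\begin{quote}
\emph{$\mathcal T$ has at least two members.}
\end{quote}

The tiles have no common inner radius and no common bound on their position. We obtain both for a family of tiles that is dense where it matters, namely on the set
\[
F=\Omega\setminus\bigcup_{T\in\mathcal T}\operatorname{int}T .
\]
This set is relatively closed in $\Omega$. It is nonempty, for otherwise the connected set $\Omega$ would be a disjoint union of at least two nonempty open sets. For $m\in\mathbb N$ let $\mathcal T_m$ be the family of tiles that contain a closed ball of radius $1/m$ whose center has norm at most $m$, and let $F_m=F\cap\bigcup\mathcal T_m$. Every tile has an interior point, so it belongs to some $\mathcal T_m$, and $F=\bigcup_mF_m$.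

The set $F=\Omega\cap\overline F$ is an open subset of the complete metric space $\overline F$, so it is a Baire space: it is not a countable union of sets that are nowhere dense in $F$. Hence there are $m$ and an open ball $U\subset\Omega$ centered at a point of $F$ with $F\cap U\subset\overline{F_m}$. As $U$ is open,
\begin{equation}\label{eq:dense}
F\cap U\ne\emptyset\quad\text{and}\quad F_m\cap U\text{ is dense in }F\cap U .
\end{equation}
The sets $F_m$ need not be closed, so density is all we get; this accounts for one approximation in the proof of Lemma~\ref{lem:turn}. Fix $m$ and $U$, call the members of $\mathcal T_m$ \emph{large tiles}, and put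
\[
r=\frac1m,\qquad R=m+\sup_{x\in U}\|x\| .
\]
For each large tile $T$ fix $y_T$ with $\overline B(y_T,r)\subset T$ and $\|y_T\|\le m$, and let $\gamma_T$ be the gauge of $T$ with center $y_T$. Then
\begin{equation}\label{eq:R}
\|y_T-x\|\le R\qquad(x\in U,\ T\text{ large}).
\end{equation}

\begin{definition}
A \emph{smooth triple} is a triple $(T,p,n)$, where $T$ is a large tile, $p\in U$, $\gamma_T(p)=1$, the gauge $\gamma_T$ is Fr\'echet differentiable at $p$ with derivative $f$, and $n=f/\|f\|$.
\end{definition}

By Lemma~\ref{lem:ray}, $f(p-y_T)=1$, so $f\neq0$, and $\|f\|\ge1/R$ by \eqref{eq:R}. By Lemma~\ref{lem:gauge}(c), $p\in T$. For $x\in T$, inequality \eqref{eq:subgrad} gives $1\ge\gamma_T(x)\ge1+f(x-p)$, so $n$ is an outer normal: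
\begin{equation}\label{eq:normal}
\langle n,x-p\rangle\le0\qquad(x\in T).
\end{equation}

\begin{lemma}\label{lem:exist}
Smooth triples exist.
\end{lemma}

\begin{proof}
By \eqref{eq:dense} there are $q\in F\cap U$ and a large tile $T\ni q$. Since $q\notin\operatorname{int}T$, Lemma~\ref{lem:gauge}(b) gives $\gamma_T(q)=1$. By Theorem~\ref{thm:asplund} there are points $x_j\to q$ of Fr\'echet differentiability of $\gamma_T$. Then $\gamma_T(x_j)\to1$, so $p_j=y_T+(x_j-y_T)/\gamma_T(x_j)\to q$ and $p_j\in U$ for large $j$. Lemma~\ref{lem:ray} applies.
\end{proof}

\section{Two local lemmas}\label{sec:local}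

The first lemma replaces the first inequality in \eqref{eq:model}. A functional $h$ that separates $T$ from a tile passing near $p$ almost supports $T$ at $p$, and we must show that $h$ is close to $n$. We need closeness in norm, because $h-n$ is applied to the vector $y_{T'}-p$, about which we know only \eqref{eq:R}. This is why the derivative is taken in the sense of Fr\'echet, uniformly in the direction.

\begin{lemma}[Outer side]\label{lem:outer}
Let $(T,p,n)$ be a smooth triple and $\eta>0$. There is $\delta>0$ such that every large tile $T'\ne T$ meeting $B(p,\delta)$ satisfies $\langle n,y_{T'}-p\rangle\ge r-\eta$.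
\end{lemma}

\begin{proof}
Write $y=y_T$ and $\gamma=\gamma_T$; let $f$ be the derivative of $\gamma$ at $p$ and $\omega$ its modulus. Let $\delta>0$, let $T'\neq T$ be a large tile and $z\in T'\cap B(p,\delta)$. Separate the disjoint convex sets $T$ and $T'$ by $h\in X^*$ with $\|h\|=1$ and $S=\sup_Th\le\inf_{T'}h$. Since $p\in T$, $z\in T'$ and $\overline B(y,r)\subset T$,
\[
h(p)\le S\le h(z)\le h(p)+\delta,\qquad S-h(y)\ge r .
\]
Normalize $h$ relative to the gauge: put $g=h/(S-h(y))$. If $x\in X$ and $t>\gamma(x)$, then $y+(x-y)/t\in T$ by Lemma~\ref{lem:gauge}(b), so $h(x-y)\le t\,(S-h(y))$. Letting $t\downarrow\gamma(x)$ we get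
\[
g(x-y)\le\gamma(x)\quad(x\in X),\qquad\text{while}\qquad g(p-y)=1-\frac{S-h(p)}{S-h(y)}\ge1-\frac\delta r .
\]
For $\|u\|\le1$ and $\tau>0$, take $x=p+\tau u$:
\[
\tau g(u)\le\gamma(p+\tau u)-g(p-y)\le\bigl(1+\tau f(u)+\tau\omega(\tau)\bigr)-\Bigl(1-\frac\delta r\Bigr).
\]
Dividing by $\tau$ and taking the supremum over $u$ gives $\|g-f\|\le\omega(\tau)+\delta/(r\tau)$. Now $h=g/\|g\|$ and $n=f/\|f\|$, and
\[
\|h-n\|\le\Bigl\|\frac g{\|g\|}-\frac g{\|f\|}\Bigr\|+\frac{\|g-f\|}{\|f\|}=\frac{\bigl|\|f\|-\|g\|\bigr|+\|g-f\|}{\|f\|}\le2R\Bigl(\omega(\tau)+\frac\delta{r\tau}\Bigr).
\]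
Choose $\tau$ with $2R\,\omega(\tau)\le\eta/(2R)$ and then $\delta$ with $2R\delta/(r\tau)\le\eta/(2R)$. These choices do not depend on $T'$, and they give $\|h-n\|\le\eta/R$. Finally, $\overline B(y_{T'},r)\subset T'$ yields $h(y_{T'})-r\ge\inf_{T'}h\ge S\ge h(p)$. With \eqref{eq:R},
\[
\langle n,y_{T'}-p\rangle\ge h(y_{T'}-p)-\|h-n\|\,R\ge r-\eta.\qedhere
\]
\end{proof}

The second lemma produces the next tile. The point $p+sw$ lies outside $T$, but it may be interior to a tile that is not large, with no large tile nearby. We therefore walk back along the segment to a point of $F$, where \eqref{eq:dense} applies.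

\begin{lemma}[Turning the normal]\label{lem:turn}
Let $(T,p,n)$ be a smooth triple, let $w\in X$ satisfy $\langle n,w\rangle>0$, and let $\varepsilon,\delta>0$. There is a smooth triple $(T',p',n')$ with $T'\neq T$, $\|p'-p\|<\delta$ and $\langle n',w\rangle\le\varepsilon$.
\end{lemma}

\begin{proof}
We may assume $B(p,\delta)\subset U$. Three small numbers $s,\beta,\rho$ are chosen, in this order.

\emph{A point of $F$ on the ray.} Choose $s>0$ with $s\|w\|<\delta$ and $\frac Rrs\|w\|<\delta/3$. The segment $\{p+tw:0\le t\le s\}$ lies in $U$. By \eqref{eq:normal}, $p+sw\notin T$; let $T_0\neq T$ be the tile containing $p+sw$. By disjointness $p\notin T_0$. The set $\{t\in[0,s]:p+tw\in T_0\}$ is closed, contains $s$ and does not contain $0$. Let $t_0>0$ be its minimum and $q=p+t_0w$. By minimality $q\in T_0\setminus\operatorname{int}T_0$, and $q$ lies in no other tile. Hence $q\in F\cap U$ and $q\notin T$.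

\emph{The new tile.} Choose $\beta>0$ with $\frac Rr\beta<\delta/3$ and $\beta\le\varepsilon t_0/2$. The set $U\setminus T$ is an open neighborhood of $q$, so \eqref{eq:dense} gives $\tilde q\in F_m\cap U$ with $\tilde q\notin T$ and $\|\tilde q-q\|<\beta$. Let $T'$ be the large tile containing $\tilde q$, and write $y'=y_{T'}$. Then $T'\ne T$, so $p\notin T'$ by disjointness, and Lemma~\ref{lem:gauge}(c) gives
\[
\gamma_{T'}(p)>1\ge\gamma_{T'}(\tilde q).
\]

\emph{The new point and normal.} Choose $\rho>0$ with $(1+\frac Rr)\rho<\delta/3$ and $\rho\le\varepsilon t_0/2$. By Theorem~\ref{thm:asplund} and continuity there is $x\in B(p,\rho)\subset U$ with $\gamma_{T'}(x)>1$ at which $\gamma_{T'}$ is Fr\'echet differentiable, with derivative $f'$. Put $p'=y'+(x-y')/\gamma_{T'}(x)$ and $n'=f'/\|f'\|$. Since $1-1/a\le a-1$ for $a\geq 1$, and by \eqref{eq:R} and the Lipschitz bound,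
\[
\|x-p'\|=\Bigl(1-\frac1{\gamma_{T'}(x)}\Bigr)\|x-y'\|\le\bigl(\gamma_{T'}(x)-\gamma_{T'}(\tilde q)\bigr)R\le\frac Rr\|x-\tilde q\|\le\frac Rr\bigl(\rho+s\|w\|+\beta\bigr).
\]
Hence $\|p'-p\|\le\rho+\frac Rr(\rho+s\|w\|+\beta)<\delta$. So $p'\in U$, and $(T',p',n')$ is a smooth triple by Lemma~\ref{lem:ray}.

\emph{The inequality.} By \eqref{eq:subgrad} at $x$, we have $f'(\tilde q-x)\le\gamma_{T'}(\tilde q)-\gamma_{T'}(x)<0$. Writing $t_0w=q-p=(\tilde q-x)+(q-\tilde q)+(x-p)$, we get
\[
t_0\langle n',w\rangle<\beta+\rho\le\varepsilon t_0 .
\]
This is where $\beta$ and $\rho$ must be chosen after $t_0$, over which we have no control.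
\end{proof}

\section{Chains}\label{sec:chains}

We now iterate the two lemmas. Two things need care. Lemma~\ref{lem:outer} says nothing about the tile $T$ itself, so the sequence of tiles must never return to an earlier one; we ensure this by working in shrinking open sets from which earlier tiles are removed. And all normals should test the same vector, so positions are measured from the first point $p_1$, and all points stay within $r/4$ of it.

\begin{definition}
A \emph{chain of length $k$} consists of smooth triples $(T_i,p_i,n_i)$ and open sets $V_i\ni p_i$, for $1\le i\le k$, with $U\cap B(p_1,r/4)\supset V_1\supset\dots\supset V_k$, such that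
\begin{enumerate}
\item[(C1)] $V_{i+1}\cap T_i=\emptyset$ for $1\le i<k$;
\item[(C2)] for $1\le i\le k$, every large tile $T\neq T_i$ meeting $V_i$ satisfies $\langle n_i,y_T-p_1\rangle\ge r/2$.
\end{enumerate}
The \emph{position vectors} of the chain are $v_i=y_{T_i}-p_1$.
\end{definition}

\begin{proposition}\label{prop:chain}
\begin{enumerate}
\item[(a)] There is a chain of length $1$.
\item[(b)] In every chain, $\|n_i\|=1$, $\|v_i\|\le R$, and $\langle n_i,v_j\rangle\ge r/2$ whenever $i<j$.
\item[(c)] Given a chain of length $k$, a vector $w\in X$ with $\langle n_k,w\rangle>0$ and $\varepsilon>0$, the chain extends to a chain of length $k+1$ with $\langle n_{k+1},w\rangle\le\varepsilon$.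
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Take a smooth triple from Lemma~\ref{lem:exist}, the number $\delta$ from Lemma~\ref{lem:outer} for $\eta=r/4$, and $V_1=U\cap B(p_1,\min(\delta,r/4))$.

(b) The bound on $v_i$ is \eqref{eq:R}. Let $i<j$. The point $p_j\in T_j$ lies in $V_j\subset V_{i+1}$, which misses $T_i$ by (C1), so $T_j\ne T_i$. Also $p_j\in V_i$, so (C2) applies to $T=T_j$.

(c) Since $V_k$ is an open neighborhood of $p_k$, Lemma~\ref{lem:turn} gives a smooth triple $(T_{k+1},p_{k+1},n_{k+1})$ with $T_{k+1}\neq T_k$, $p_{k+1}\in V_k$ and $\langle n_{k+1},w\rangle\le\varepsilon$. Take $\delta$ from Lemma~\ref{lem:outer} for this triple and $\eta=r/4$, and put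
\[
V_{k+1}=\bigl(V_k\cap B(p_{k+1},\delta)\bigr)\setminus T_k .
\]
This set is open, because $T_k$ is relatively closed in $\Omega\supset V_k$. It contains $p_{k+1}$, because $T_{k+1}\cap T_k=\emptyset$. Condition (C1) holds by construction. If a large tile $T\ne T_{k+1}$ meets $V_{k+1}$, then
\[
\langle n_{k+1},y_T-p_1\rangle=\langle n_{k+1},y_T-p_{k+1}\rangle+\langle n_{k+1},p_{k+1}-p_1\rangle\ge\tfrac34r-\tfrac14r=\tfrac12r ,
\]
which is (C2) for $i=k+1$.
\end{proof}

The tiles now leave the stage. It remains to choose the vectors $w$ in (c) so that (b) cannot hold.

\section{Hilbert spaces}\label{sec:hilbert}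

In a Hilbert space normals are vectors, so $w$ can be built from $n_1,\dots,n_k$. Condition (b) passes to convex combinations: every $a\in\operatorname{conv}\{n_1,\dots,n_k\}$ satisfies $\langle a,v_{k+1}\rangle\ge r/2$. So the convex hull of the normals stays away from $0$, and the natural strategy is to drive its point of minimal norm to $0$ by using that point as $w$.

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
Let $X$ be a Hilbert space, $\Omega=X$, and suppose that a partition into convex bodies has at least two members, so that Proposition~\ref{prop:chain} holds. Identify $X^*$ with $X$. For a chain of length $k$, let $a_k$ be a point of minimal norm in the compact convex set $\operatorname{conv}\{n_1,\dots,n_k\}$, and let $d_k=\|a_k\|^2$. Thus $d_1=1$.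

\emph{Lower bound.} Extend the chain by (c) with $w=n_k$ and $\varepsilon=1$. By (b), the new position vector $v$ has $\|v\|\le R$ and $\langle n_i,v\rangle\ge r/2$ for $i\le k$. Hence $r/2\le\langle a_k,v\rangle\le R\|a_k\|$, that is,
\begin{equation}\label{eq:lower}
d_k\ge\frac{r^2}{4R^2}>0\qquad\text{for every chain, of any length }k .
\end{equation}

\emph{The vector $a_k$ is admissible.} For $0<t\le1$, minimality gives $\|a_k+t(n_k-a_k)\|^2\ge\|a_k\|^2$, that is, $2\langle a_k,n_k-a_k\rangle+t\|n_k-a_k\|^2\ge0$. Letting $t\downarrow0$ we get $\langle n_k,a_k\rangle\ge d_k>0$.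

\emph{Decay.} Discard the extension used for \eqref{eq:lower} and extend instead with $w=a_k$ and
\[
\varepsilon=\frac{d_k}{1+d_k/2}-\frac{d_k}{1+d_k}>0 .
\]
For $\lambda\in[0,1]$ the point $(1-\lambda)a_k+\lambda n_{k+1}$ lies in the new convex hull, and $2\lambda(1-\lambda)\le1$, so
\[
d_{k+1}\le(1-\lambda)^2d_k+\lambda^2+2\lambda(1-\lambda)\langle n_{k+1},a_k\rangle\le(1-\lambda)^2d_k+\lambda^2+\varepsilon .
\]
The choice $\lambda=d_k/(1+d_k)$ minimizes $(1-\lambda)^2d_k+\lambda^2$, with value $\frac{d_k+d_k^2}{(1+d_k)^2}=\frac{d_k}{1+d_k}$. Hence $d_{k+1}\le d_k/(1+d_k/2)$, or $1/d_{k+1}\ge1/d_k+1/2$.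

Starting from a chain of length $1$ and iterating, we get chains with $1/d_k\ge(k+1)/2$ for all $k$. This contradicts \eqref{eq:lower} once $k+1>8R^2/r^2$. So the partition is $\{X\}$. Since $\ell_2(\mathfrak c)$ is unbounded, a tiling of it by bounded bodies has at least two tiles, and so it is not disjoint.
\end{proof}

\begin{remark}
With $\varepsilon=0$ the recursion would read $1/d_{k+1}\ge1/d_k+1$, so $d_k\le1/k$. Orthonormal $n_1,\dots,n_k$ give equality: there $a_k=\frac1k(n_1+\dots+n_k)$, $d_k=1/k$ and $\langle n_{k+1},a_k\rangle=0$. So the orthonormal configuration of Section~\ref{sec:model} is the worst case for this strategy.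
\end{remark}

\section{Reflexive spaces}\label{sec:reflexive}

Without an inner product, $a_k$ lies in $X^*$ and cannot serve as $w$. Consider instead an infinite chain and suppose that a vector $v\in X$ satisfies $\langle n_i,v\rangle\ge r/2$ for \emph{all} $i$; a weak cluster point of $(v_k)$ has this property. Such a $v$ is admissible in (c) at every step, and using a vector close to it even once, with small $\varepsilon$, contradicts the inequality for the next normal. The difficulty is that $v$ is known only after the chain is built. But $v$ lies in the closed span of the $v_k$, which is separable, and the step at which we use the approximation does not matter. So we schedule a countable dense set of candidates in advance.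

We use two textbook facts: closed balls of a reflexive space are weakly compact, and a norm-closed linear subspace is weakly closed (by the Hahn--Banach theorem).

\begin{proof}[Proof of Theorem~\ref{thm:reflexive}]
Suppose that $\mathcal T$ has at least two members, so that Proposition~\ref{prop:chain} holds. Fix a surjection $\pi\colon\mathbb N\to\mathbb N\times\mathbb N$ such that $\pi(k)=(j,l)$ implies $j\le k$. For instance, list the pairs in order of increasing $j+l$; the pair $(j,l)$ is then preceded by $(1,1),(1,2),\dots,(1,j+l-2)$, so its position is at least $j+l-1\ge j$.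

Build an infinite chain recursively, starting from (a). As soon as $v_1,\dots,v_j$ are defined, fix a sequence $(u_{j,l})_{l\in\mathbb N}$ dense in $\operatorname{span}\{v_1,\dots,v_j\}$. Given the chain of length $k$, the vector $u_{\pi(k)}$ is already defined. Let $w_k=u_{\pi(k)}$ if $\langle n_k,u_{\pi(k)}\rangle>0$; otherwise let $w_k$ be any vector with $\langle n_k,w_k\rangle>0$. Extend by (c) with $w=w_k$ and $\varepsilon=r/8$.

By (b), the sequence $(v_k)$ lies in the weakly compact set $\overline B(0,R)$, so it has a weak cluster point $v$: every weak neighborhood of $v$ contains $v_k$ for infinitely many $k$. For each $i$, the weakly closed half-space $\{x:\langle n_i,x\rangle\ge r/2\}$ contains $v_k$ for all $k>i$, so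
\begin{equation}\label{eq:cluster}
\langle n_i,v\rangle\ge r/2\qquad\text{for all }i .
\end{equation}
The closed linear span of $\{v_k:k\in\mathbb N\}$ is weakly closed, so it contains $v$, and the vectors $u_{j,l}$ are dense in it. Choose $j,l$ with $\|u_{j,l}-v\|<r/8$, and $k$ with $\pi(k)=(j,l)$. By \eqref{eq:cluster}, $\langle n_k,u_{j,l}\rangle\ge\frac r2-\frac r8>0$, so $w_k=u_{j,l}$ and $\langle n_{k+1},u_{j,l}\rangle\le r/8$. Therefore $\langle n_{k+1},v\rangle<\frac r8+\frac r8=\frac r4$, which contradicts \eqref{eq:cluster} for $i=k+1$.
\end{proof}

The local form of the theorem applies to small balls in an arbitrary tiling.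

\begin{proof}[Proof of Corollary~\ref{cor:dense}]
Let $M$ be the set of points lying in at least two tiles. First, $M\subset\bigcup_T\partial T$. Indeed, let $x\in T\cap T'$ with $T\neq T'$. By Lemma~\ref{lem:gauge}(b), $x$ is a limit of points of $\operatorname{int}T'$, none of which lies in $\operatorname{int}T$; so $x\notin\operatorname{int}T$ and $x\in\partial T$.

Now let $x\in\partial T_0$ with $T_0\in\mathcal T$, let $W$ be an open ball about $x$, and suppose that $W\cap M=\emptyset$. The nonempty sets among $T\cap W$, $T\in\mathcal T$, partition $W$. They are convex and relatively closed in $W$, and they have nonempty interior, since a point of $T\cap W$ is a limit of points of $\operatorname{int}T$, which are eventually in $W$. By Theorem~\ref{thm:reflexive} with $\Omega=W$, only one tile meets $W$, and it is $T_0$ because $x\in T_0$. So $W\subset T_0$ and $x\in\operatorname{int}T_0$, a contradiction.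
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

Let $X\ne\{0\}$ and $0\neq f\in X^*$. The following examples show what fails when one hypothesis of Theorem~\ref{thm:reflexive} is dropped.

\emph{Connectedness} of $\Omega$ gives $F\neq\emptyset$. A union of two disjoint open balls is partitioned by these balls.

\emph{Nonempty interior} gives $F=\bigcup_mF_m$ and the gauges. The hyperplanes $\{f=t\}$, $t\in\mathbb R$, partition $X$ into closed convex sets.

\emph{Relative closedness} enters in Lemma~\ref{lem:gauge}(c), in the choice of $q$ and $\tilde q$, and in the openness of $V_{k+1}$. The sets $\{f\ge0\}$ and $\{f<0\}$ partition $X$ into convex sets with nonempty interior.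

\emph{Disjointness} is used for the separation in Lemma~\ref{lem:outer}, for $q\in F\setminus T$ and $\gamma_{T'}(p)>1$ in Lemma~\ref{lem:turn}, and for $p_{k+1}\notin T_k$ in Proposition~\ref{prop:chain}. In the tiling by $\{f\ge0\}$ and $\{f\le0\}$, every boundary point of one tile lies in the other, so (C1) allows no chain of length $2$.

\emph{Reflexivity} is used, apart from the completeness needed for the Baire category theorem, in two places: through Theorem~\ref{thm:asplund}, and through weak compactness in Section~\ref{sec:reflexive}. Proposition~\ref{prop:l1} shows that it cannot be dropped. In that example the proof breaks at the first place: by \eqref{eq:additive}, the gauge $x\mapsto\|x-c\|$ of a tile $\overline B(c,1)$ is differentiable nowhere, so there are no smooth triples. Taking $Y=\ell_2(\mathfrak c)$ shows that containing a complemented copy of $\ell_2(\mathfrak c)$ is no obstruction to a disjoint tiling. Taking $Y=\{0\}$ shows that ``reflexive'' cannot be weakened to ``dual space'' or to ``Radon--Nikod\'ym property''.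

The second use is independent of the first, in the sense that the conclusions of Proposition~\ref{prop:chain} are not contradictory in every space. In $c_0$, let $n_i$ be the coordinate functional with index $j_i$, where $j_1<j_2<\cdots$, and let $v_k=\frac r2\sum_{i<k}e_{j_i}$. Then $\|v_k\|\le r/2$ and $\langle n_i,v_k\rangle=r/2$ for $i<k$, and for any $w\in c_0$ and $\varepsilon>0$ every sufficiently large $j_{k+1}$ gives $\langle n_{k+1},w\rangle\le\varepsilon$. So in $c_0$ no choice of the vectors $w$ turns (b) and (c) alone into a contradiction. We do not settle the case of general non-reflexive Asplund spaces.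

\begin{thebibliography}{9}

\bibitem{DRS}
Carlo Alberto De Bernardi, Tommaso Russo, Jacopo Somaglia,
\emph{Lattice tilings of Hilbert spaces},
arXiv:2505.04267 (2025).

\bibitem{Phelps}
Phelps,
\emph{Convex Functions, Monotone Operators and Differentiability}.

\end{thebibliography}
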